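\title{Iterated intersection bodies of revolution and a dimension-free threshold for convergence to the ball}

\begin{abstract}
The intersection body $IK$ of a star body $K\subset\mathbb R^n$ has radial function $u\mapsto\operatorname{vol}_{n-1}(K\cap u^\perp)$. By a theorem of Fish, Nazarov, Ryabogin and Zvavitch, in each dimension $n\ge3$ the iterates $I^mK$ tend to the Euclidean ball in the Banach--Mazur distance when $K$ is close enough to the ball. We show that for bodies of revolution the required closeness can be chosen independently of $n$. In fact, for $n\ge4$ no closeness is needed: the iterates of every star body of revolution converge. The proof compares the monotonicity of the radial function with that of coaxial ellipsoids. This gives a quantity that does not increase under $I$ and that is finite after two steps when $n\ge4$.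
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{star body} $K\subset\mathbb R^n$ is a compact set, star-shaped with respect to the origin, whose radial function $\rho_K(u)=\sup\{\tau\ge0:\tau u\in K\}$, $u\in S^{n-1}$, is continuous and positive. Its \emph{intersection body} $IK$ is the star body with
\[
\rho_{IK}(u)=\operatorname{vol}_{n-1}(K\cap u^\perp),\qquad u\in S^{n-1}.
\]
We write $I^0K=K$ and $I^mK=I(I^{m-1}K)$. Let $B_2^n$ be the Euclidean unit ball and $\kappa=\operatorname{vol}_{n-1}(B_2^{n-1})$. In polar coordinates in $u^\perp$,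
\begin{equation}\label{eq:polar}
\rho_{IK}(u)=\frac1{n-1}\int_{S^{n-1}\cap u^\perp}\rho_K^{\,n-1}\,d\sigma_u
=\kappa\cdot\bigl(\text{mean of }\rho_K^{\,n-1}\text{ over }S^{n-1}\cap u^\perp\bigr),
\end{equation}
where $\sigma_u$ is the surface measure on the great sphere $S^{n-1}\cap u^\perp$. In particular $IB_2^n=\kappa B_2^n$.

The operator $I$ sends a linear image of $K$ to a linear image of $IK$ (see \eqref{eq:cov} below). It therefore acts on bodies up to linear maps, and it sends ellipsoids centered at the origin to ellipsoids. The matching way to measure closeness is the Banach--Mazur distance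
\[
d_{BM}(K,L)=\inf\{b/a:\ aL\subset TK\subset bL,\ T\in GL(n)\}\ \ge1 .
\]
The number $d_{BM}(K,B_2^n)$ does not change when $K$ is replaced by a linear image, and it says how tightly $K$ can be squeezed between two multiples of a centered ellipsoid. The class of the ball is a fixed point of $I$, and it is attracting.

\begin{theorem}[Fish, Nazarov, Ryabogin, Zvavitch \cite{FNRZ}]\label{thm:fnrz}
For every integer $n\ge3$ there exists $\varepsilon_n>0$ such that every star body $K\subset\mathbb R^n$ with $d_{BM}(K,B_2^n)\le1+\varepsilon_n$ satisfies $d_{BM}(I^mK,B_2^n)\to1$ as $m\to\infty$.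
\end{theorem}

(In \cite{AK} the hypothesis is quoted as $d_{BM}(K,B_2^n)\le\varepsilon$; since $d_{BM}\ge1$, we read it as closeness within $1+\varepsilon$.) A \emph{body of revolution} is a body invariant under all rotations of $\mathbb R^n$ that fix the vector $e_1$. The following question is posed by Alfonseca and Kim \cite{AK}.

\medskip
\noindent\textbf{Question.} \emph{Is there an $\varepsilon>0$ such that for every $n\ge3$ and every (origin-symmetric) star body of revolution $K\subset\mathbb R^n$ with $d_{BM}(K,B_2^n)\le1+\varepsilon$ one has $d_{BM}(I^mK,B_2^n)\to1$ as $m\to\infty$?}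
\medskip

Formula \eqref{eq:polar} contains two competing effects. The mean over great spheres flattens the radial function, and for infinitesimal perturbations of the ball the flattening is stronger in higher dimension (Section~\ref{sec:linear}). The power $n-1$ acts in the opposite direction: it turns a ratio $1+\varepsilon$ into $(1+\varepsilon)^{n-1}$, which is close to $1$ only when $\varepsilon$ is small compared with $1/n$. The loss is real. Example~\ref{ex:groove} gives symmetric bodies of revolution with $d_{BM}(K,B_2^n)\le1+\varepsilon$ and $d_{BM}(IK,B_2^n)\ge(1+\varepsilon)^{n-1}/(2\sqrt2)$. So for fixed $\varepsilon$ and large $n$ the orbit can leave any prescribed neighborhood of the ball at the first step, and one might guess that the threshold must shrink with the dimension. It need not, because the orbit always comes back.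

\begin{theorem}\label{thm:main}
Let $n\ge4$ and let $K\subset\mathbb R^n$ be any star body of revolution. Then $d_{BM}(I^mK,B_2^n)\to1$ as $m\to\infty$.
\end{theorem}

No smallness, symmetry or convexity is assumed here, and the proof does not use Theorem~\ref{thm:fnrz}. The answer to the Question is yes.

\begin{theorem}\label{thm:answer}
Let $\varepsilon=\varepsilon_3>0$ be the number given by Theorem~\ref{thm:fnrz} for $n=3$. Then for every $n\ge3$ and every star body of revolution $K\subset\mathbb R^n$ with $d_{BM}(K,B_2^n)\le1+\varepsilon$ we have $d_{BM}(I^mK,B_2^n)\to1$ as $m\to\infty$.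
\end{theorem}

\begin{proof}
For $n=3$ this is Theorem~\ref{thm:fnrz}, and for $n\ge4$ it is Theorem~\ref{thm:main}.
\end{proof}

The proof of Theorem~\ref{thm:main} rests on a property that neither averaging nor raising to a power can destroy, namely monotonicity. If the radial function of $K$ decreases from the equator to the poles, then that of $IK$ increases, and conversely. Applied to all dilations of $K$ along the axis, this yields a number $R(K)\ge1$, defined for a class of bodies that we call tame, with $R(IK)\le R(K)$ (Section~\ref{sec:tame}). The bound on $R$ makes the orbit precompact. A second monotone quantity, a ratio of volumes, shows that limit points satisfy $I^2L=cL$, and tame solutions of this equation are ellipsoids (Sections~\ref{sec:rigid} and~\ref{sec:conv}). All this holds for $n\ge3$. The hypothesis $n\ge4$ enters once, in Section~\ref{sec:two}, to show that $I^2K$ is tame for every $K$.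

\section{The operator $I$ on bodies of revolution}\label{sec:setup}

Throughout, $n\ge3$ and $\alpha=\frac{n-4}2\ge-\frac12$.

\subsection*{Profiles}
Let $\mathcal R$ be the class of origin-symmetric star bodies of revolution. For $L\in\mathcal R$ the value $\rho_L(u)$ depends only on $x=\langle u,e_1\rangle^2$, so $\rho_L(u)=r_L(\langle u,e_1\rangle^2)$ for a positive continuous function $r_L$ on $[0,1]$, the \emph{profile} of $L$. Every positive continuous function on $[0,1]$ is a profile. The point $x=0$ corresponds to the equator and $x=1$ to the poles.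

Symmetry costs nothing. For any star body of revolution $K$ define $\tilde K$ by $\rho_{\tilde K}(u)^{n-1}=\frac12\bigl(\rho_K(u)^{n-1}+\rho_K(-u)^{n-1}\bigr)$. Then $\tilde K\in\mathcal R$, and $IK=I\tilde K$ by \eqref{eq:polar}, because great spheres are symmetric.

\subsection*{The formula for $I$}
If $v$ is uniformly distributed on the sphere $S^{n-2}$, its first coordinate has density proportional to $(1-\tau^2)^{\alpha}$ on $(-1,1)$. Hence the square of that coordinate has law $\beta$, the probability measure on $[0,1]$ with density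
\[
w(y)=c_n\,y^{-1/2}(1-y)^\alpha .
\]
Let $u\in S^{n-1}$ and $x=\langle u,e_1\rangle^2$. The projection of $e_1$ to $u^\perp$ has length $\sqrt{1-x}$, so for $v$ uniform on $S^{n-1}\cap u^\perp$ we have $\langle v,e_1\rangle^2=(1-x)y$ with $y$ of law $\beta$. By \eqref{eq:polar}, $IL\in\mathcal R$ for $L\in\mathcal R$, and
\begin{equation}\label{eq:I}
r_{IL}(x)=\kappa\int_0^1r_L\bigl((1-x)y\bigr)^{n-1}\,d\beta(y).
\end{equation}
Two features of \eqref{eq:I} govern everything below. The argument $(1-x)y$ decreases in $x$, so $I$ reverses monotonicity of profiles. And $r_{IL}(x)$ depends only on the values of $r_L$ on $[0,1-x]$; at the pole, $r_{IL}(1)=\kappa\,r_L(0)^{n-1}$.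

Since $\alpha+\frac32=\frac{n-1}2$, for integers $k\ge0$
\begin{equation}\label{eq:ibp}
\bigl(y^{k+1/2}(1-y)^{\alpha+1}\bigr)'=y^{k-1/2}(1-y)^\alpha\Bigl[k+\tfrac12-\bigl(k+\tfrac{n-1}2\bigr)y\Bigr].
\end{equation}
The left side integrates to $0$ over $[0,1]$, so the moments $m_k=\int y^k\,d\beta$ satisfy $m_{k+1}=\frac{2k+1}{n-1+2k}\,m_k$. In particular $m_1=\frac1{n-1}$ and $m_2=\frac3{(n-1)(n+1)}$.

\subsection*{Linear maps}
For every star body $L$ and $T\in GL(n)$,
\begin{equation}\label{eq:cov}
I(TL)=|\det T|\;T^{-t}IL .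
\end{equation}
To see this, fix $u\in S^{n-1}$ and put $\hat v=T^tu/|T^tu|$ and $A=L\cap\hat v^\perp$. Then $TL\cap u^\perp=TA$. The prism $T(A+[0,1]\hat v)$ has volume $|\det T|\operatorname{vol}_{n-1}(A)$; it has base $TA\subset u^\perp$ and height $\langle T\hat v,u\rangle=|T^tu|$. Hence $\rho_{I(TL)}(u)=|\det T|\,\rho_{IL}(\hat v)/|T^tu|$. Extending radial functions to $\mathbb R^n\setminus\{0\}$ as homogeneous functions of degree $-1$, we have $\rho_{SM}(u)=\rho_M(S^{-1}u)$, so $\rho_{IL}(\hat v)/|T^tu|=\rho_{IL}(T^tu)=\rho_{T^{-t}IL}(u)$. This proves \eqref{eq:cov}. The case $T=c\,\mathrm{Id}$ reads $I(cL)=c^{n-1}IL$, and by induction $I^m(TL)$ is a linear image of $I^mL$.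

\subsection*{Dilations along the axis}
The maps $D_a=\operatorname{diag}(a,1,\dots,1)$, $a>0$, preserve $\mathcal R$. For $\lambda>0$ put
\[
h_\lambda(x)=\lambda(1-x)+x>0,\qquad x\in[0,1].
\]
The ellipsoid $E_\lambda=\{(P_1,P')\in\mathbb R\times\mathbb R^{n-1}:P_1^2+\lambda|P'|^2\le1\}$ has profile $h_\lambda^{-1/2}$. For a unit vector $u$ with $\langle u,e_1\rangle^2=x$ we have $|D_a^{-1}u|^2=x/a^2+1-x=h_{a^2}(x)/a^2$, and the direction of $D_a^{-1}u$ has squared first coordinate $\tilde x=x/h_{a^2}(x)$. Thus $r_{D_aL}(x)=a\,h_{a^2}(x)^{-1/2}r_L(\tilde x)$. Since $1-\tilde x=a^2(1-x)/h_{a^2}(x)$, we get $h_{a^{-2}}(\tilde x)=1/h_{a^2}(x)$, and $\tilde x/(1-\tilde x)=a^{-2}x/(1-x)$ shows that $x\mapsto\tilde x$ is an increasing bijection of $[0,1]$. Therefore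
\begin{equation}\label{eq:dil}
r_{D_aL}(x)=a\,\bigl(r_L\sqrt{h_{a^{-2}}}\bigr)(\tilde x),\qquad x\mapsto\tilde x\ \text{an increasing bijection of }[0,1].
\end{equation}
By \eqref{eq:cov}, $I(D_aL)=a\,D_{1/a}IL$, and applying this twice, $I^2(D_aL)=a^{n-2}D_aI^2L$.

\begin{example}[a ball with a groove]\label{ex:groove}
Fix $\varepsilon>0$ and $n\ge3$, and choose $\eta\in(0,\frac12)$ with $\beta([2\eta,1])\ge\frac12$. Let $K\in\mathcal R$ have a profile $r$ with values in $[1,1+\varepsilon]$, with $r(0)=1$ and $r=1+\varepsilon$ on $[\eta,1]$. Then $d_{BM}(K,B_2^n)\le1+\varepsilon$. By \eqref{eq:I}, $r_{IK}(1)=\kappa$ and $r_{IK}(\frac12)\ge\frac\kappa2(1+\varepsilon)^{n-1}$. If $aB_2^n\subset T(IK)\subset bB_2^n$, then the convex hull of $IK$ lies in $bT^{-1}B_2^n\subset\frac ba\,IK$. The midpoint of the boundary points of $IK$ in the directions $(e_1\pm e_2)/\sqrt2$ is $r_{IK}(\frac12)\,e_1/\sqrt2$, so $r_{IK}(\frac12)/\sqrt2\le\frac ba\,r_{IK}(1)$. Hence $d_{BM}(IK,B_2^n)\ge(1+\varepsilon)^{n-1}/(2\sqrt2)$.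
\end{example}

\section{The linearized operator}\label{sec:linear}

The quantity that controls the orbit is easiest to find for infinitesimal perturbations of the ball. If $r_L=1+\varepsilon g$ with $g\in C([0,1])$, then for fixed $n$ formula \eqref{eq:I} gives $r_{IL}=\kappa\,(1+\varepsilon\,\mathcal Ag+O(\varepsilon^2))$, where
\[
\mathcal Ag(x)=(n-1)\int_0^1g\bigl((1-x)y\bigr)\,d\beta(y).
\]
On monomials, $\mathcal Ax^k=(n-1)m_k(1-x)^k$. So $\mathcal A$ is triangular on polynomials, with eigenvalues $(-1)^k(n-1)m_k$, that is,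
\[
n-1,\quad-1,\quad\tfrac3{n+1},\quad\dots
\]
The first two belong to affine functions $g$, which the Banach--Mazur distance does not see to first order: $g=1$ is a scaling of the ball, and $g=x$ is a dilation, since $r_{D_aB_2^n}=a\,h_{a^2}^{-1/2}=1+\varepsilon x+O(\varepsilon^2)$ for $a=1+\varepsilon$. The remaining eigenvalues are at most $\frac3{n+1}$ in absolute value, by the recursion for $m_k$.

In the uniform norm $\mathcal A$ has norm $n-1$; this is the linear trace of Example~\ref{ex:groove}. The derivative behaves better. For $g\in C^1([0,1])$,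
\begin{equation}\label{eq:lin}
-(\mathcal Ag)'(x)=\int_0^1g'\bigl((1-x)y\bigr)\,(n-1)y\,d\beta(y),
\end{equation}
and $(n-1)y\,d\beta(y)$ is a probability measure because $m_1=\frac1{n-1}$. The factor $n-1$ produced by the power is canceled exactly by the factor $y$ produced by the chain rule. Consequently
\begin{equation}\label{eq:linmax}
\min g'\le-(\mathcal Ag)'\le\max g' .
\end{equation}
The oscillation $\operatorname{osc}g'=\max g'-\min g'$ vanishes exactly for affine $g$, it bounds the uniform distance from $g$ to the affine functions, and it does not increase under $\mathcal A$, in any dimension. For instance $g=x^2$ has $\operatorname{osc}g'=2$, while $\mathcal Ag=\frac3{n+1}(1-x)^2$ has $\operatorname{osc}(\mathcal Ag)'=\frac6{n+1}$.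

The upper bound in \eqref{eq:linmax} can be phrased without derivatives: if $g-cx$ is nonincreasing, then $\mathcal A(g-cx)=\mathcal Ag+cx-c$ is nondecreasing. In this form the argument has an exact nonlinear version, with ellipsoids in place of the functions $cx$. Note also that one step need not improve a given side of \eqref{eq:linmax}: we have $-(\mathcal Ag)'(1)=g'(0)$, so the upper bound is attained whenever $g'$ is largest at $0$. This is why $I^2$ rather than $I$ appears in Section~\ref{sec:rigid}.

\section{Tame bodies and the quantity $R$}\label{sec:tame}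

For $L\in\mathcal R$ the function $r_L\sqrt{h_\lambda}$ is the ratio of the profiles of $L$ and $E_\lambda$. Let
\[
\Lambda(L)=\{\lambda>0:\ r_L\sqrt{h_\lambda}\text{ is nonincreasing}\},\qquad
M(L)=\{\mu>0:\ r_L\sqrt{h_\mu}\text{ is nondecreasing}\}.
\]
By \eqref{eq:dil}, $\lambda\in\Lambda(L)$ if and only if the profile of $D_aL$ is nonincreasing for $a=\lambda^{-1/2}$, and $\mu\in M(L)$ if and only if it is nondecreasing for $a=\mu^{-1/2}$. Since $D_{\lambda^{-1/2}}D_a=D_{(\lambda/a^2)^{-1/2}}$, it follows that
\begin{equation}\label{eq:scale}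
\Lambda(cD_aL)=a^2\Lambda(L),\qquad M(cD_aL)=a^2M(L)\qquad(a,c>0).
\end{equation}

\begin{lemma}\label{lem:sets}
The sets $\Lambda(L)$ and $M(L)$ are closed in $(0,\infty)$. If $\lambda\in\Lambda(L)$ and $\lambda'>\lambda$, then $\lambda'\in\Lambda(L)$. If $\mu\in M(L)$ and $0<\mu'<\mu$, then $\mu'\in M(L)$. If $\lambda\in\Lambda(L)$ and $\mu\in M(L)$, then $\mu\le\lambda$.
\end{lemma}

\begin{proof}
Pointwise limits of monotone functions are monotone, which gives closedness. For $\lambda<\lambda'$ the ratio $h_{\lambda'}/h_\lambda$ is strictly decreasing, since the numerator of its logarithmic derivative is $(1-\lambda')h_\lambda-(1-\lambda)h_{\lambda'}=\lambda-\lambda'<0$. Multiplying $r_L\sqrt{h_\lambda}$ by the decreasing function $\sqrt{h_{\lambda'}/h_\lambda}$, and $r_L\sqrt{h_\mu}$ by the increasing function $\sqrt{h_{\mu'}/h_\mu}$, gives the second and third claims. Finally, if $\lambda\in\Lambda(L)$ and $\mu\in M(L)$, then $\sqrt{h_\mu/h_\lambda}$ is a nondecreasing function divided by a nonincreasing one, hence nondecreasing,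 and this excludes $\mu>\lambda$.
\end{proof}

\begin{definition}
A body $L\in\mathcal R$ is \emph{tame} if $\Lambda(L)$ and $M(L)$ are nonempty. In that case put
\[
\lambda(L)=\min\Lambda(L),\qquad\mu(L)=\max M(L),\qquad R(L)=\lambda(L)/\mu(L)\ge1 .
\]
\end{definition}

The minimum and maximum exist by Lemma~\ref{lem:sets}. By \eqref{eq:scale}, $R(cD_aL)=R(L)$. If $R(L)=1$, then $r_L\sqrt{h_{\lambda(L)}}$ is both nonincreasing and nondecreasing, so $L$ is a multiple of $E_{\lambda(L)}$.

\subsection*{What $R$ measures}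
The boundary point of $L$ in a direction with parameter $x$ has height $X(x)=\sqrt x\,r_L(x)$ above the equatorial hyperplane and distance $Y(x)=\sqrt{1-x}\,r_L(x)$ from the axis. In the squared coordinates $s=X^2$, $t=Y^2$ we have $r_L^2h_\lambda=s+\lambda t$. So $\lambda\in\Lambda(L)$ and $\mu\in M(L)$ mean that
\begin{equation}\label{eq:chord}
\mu\,\bigl(t(x)-t(x')\bigr)\le s(x')-s(x)\le\lambda\,\bigl(t(x)-t(x')\bigr)\qquad(0\le x<x'\le1).
\end{equation}
The meridian of an ellipsoid $cE_\lambda$ is a segment of slope $-\lambda$ in the $(t,s)$-plane, the meridian of a tame body is a curve all of whose chords have slopes in $[-\lambda(L),-\mu(L)]$, and $R(L)$ is the ratio of the extreme slopes (Figure~\ref{fig:cone}). Taking $\mu<\lambda$ in \eqref{eq:chord} shows that for a tame body $Y$ is nonincreasing and $X$ is nondecreasing from the equator to the pole. Convexity does not imply tameness: for the cylinder $\{|P_1|\le1,\ |P'|\le1\}$ the meridian consists of a segment where $t$ is constant, which forces $\Lambda=\emptyset$,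 and a segment where $s$ is constant, which forces $M=\emptyset$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!20] (2,1.5) -- (0,2.2) -- (0,3.8) -- cycle;
\fill[gray!20] (2,1.5) -- (3.3,0) -- (4.4,0) -- (4.4,0.66) -- cycle;
\draw[->] (0,0) -- (5,0) node[right] {$t=Y^2$};
\draw[->] (0,0) -- (0,4.2) node[above] {$s=X^2$};
\draw[dashed] (0,3.8) -- (3.3,0);
\draw[dashed] (0,2.2) -- (4.4,0.66) node[right] {slope $-\mu(L)$};
\node[right] at (0.45,3.4) {slope $-\lambda(L)$};
\draw[thick] plot[domain=0:4,samples=60] (\x,{3-0.75*\x+0.25*sin(90*\x)});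
\fill (2,1.5) circle (1.5pt);
\fill (4,0) circle (1.5pt) node[below] {equator};
\fill (0,3) circle (1.5pt) node[left] {pole};
\end{tikzpicture}
\caption{The meridian of a tame body $L$ (solid), drawn in the coordinates $t=$ squared distance from the axis and $s=$ squared height. From each of its points the curve stays in the shaded double cone bounded by the lines of slopes $-\lambda(L)$ and $-\mu(L)$. For an ellipsoid the curve is a segment and the two slopes coincide.}
\label{fig:cone}
\end{figure}

For differentiable profiles the slopes can be computed. If $r_L$ is $C^1$ on $(0,1)$, put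
\[
v_L=-2\,\frac{r_L'}{r_L},\qquad p_L(x)=1-x\,v_L(x),\qquad q_L(x)=1+(1-x)\,v_L(x).
\]
Differentiating $s=xr_L^2$ and $t=(1-x)r_L^2$ gives $s'=r_L^2\,p_L$ and $t'=-r_L^2\,q_L$. Thus $p_L$ measures the growth of the height and $q_L$ the decay of the distance from the axis; both equal $1$ for a ball.

\begin{lemma}\label{lem:crit}
Let $L\in\mathcal R$ with $r_L\in C^1(0,1)$. Then $\lambda\in\Lambda(L)$ if and only if $p_L\le\lambda q_L$ on $(0,1)$, and $\mu\in M(L)$ if and only if $p_L\ge\mu q_L$ on $(0,1)$. If $q_L>0$ and $p_L/q_L$ lies between two positive constants on $(0,1)$, then $L$ is tame, $\lambda(L)=\sup p_L/q_L$ and $\mu(L)=\inf p_L/q_L$.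
\end{lemma}

\begin{proof}
The function $r_L^2h_\lambda=s+\lambda t$ is continuous on $[0,1]$ and has derivative $r_L^2(p_L-\lambda q_L)$ on $(0,1)$.
\end{proof}

For $r_L=1+\varepsilon g$ with $g\in C^1([0,1])$ we have $p_L/q_L=1-v_L/q_L=1+2\varepsilon g'+O(\varepsilon^2)$, so $\log R(L)=2\varepsilon\operatorname{osc}g'+O(\varepsilon^2)$ as $\varepsilon\downarrow0$. Thus $\log R$ is the nonlinear form of the oscillation in Section~\ref{sec:linear}, and the next lemma is the nonlinear form of \eqref{eq:linmax}.

\begin{lemma}\label{lem:mono}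
Let $L\in\mathcal R$. If $\lambda\in\Lambda(L)$, then $1/\lambda\in M(IL)$. If $\mu\in M(L)$, then $1/\mu\in\Lambda(IL)$. Hence, if $L$ is tame, then $IL$ is tame, $\lambda(IL)\le1/\mu(L)$, $\mu(IL)\ge1/\lambda(L)$, and $R(IL)\le R(L)$.
\end{lemma}

\begin{proof}
Let $\lambda\in\Lambda(L)$ and $a=\lambda^{-1/2}$. The profile of $D_aL$ is nonincreasing, and so is its $(n-1)$-th power. By \eqref{eq:I}, the profile of $I(D_aL)=aD_{1/a}IL$ is nondecreasing, which means that $(1/a)^{-2}=1/\lambda$ belongs to $M(IL)$. For $\mu\in M(L)$ take $a=\mu^{-1/2}$; the profile of $D_aL$ is nondecreasing, that of $D_{1/a}IL$ is nonincreasing, and $1/\mu\in\Lambda(IL)$.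
\end{proof}

A bound on $R$ controls the body up to a dilation. Call a tame body $L$ \emph{normalized} if $\lambda(L)=1$ and $r_L(0)=1$. By \eqref{eq:scale}, every tame $L$ has a normalized image $cD_aL$, with $a=\lambda(L)^{-1/2}$.

\begin{lemma}\label{lem:compact}
Let $L$ be normalized and $R(L)\le R$. Then $1\in\Lambda(L)$, $1/R\in M(L)$, $R^{-1/2}\le r_L\le1$, and
\begin{equation}\label{eq:lip}
0\le\log r_L(x)-\log r_L(x')\le\tfrac12(R-1)(x'-x)\qquad(0\le x<x'\le1).
\end{equation}
Moreover, $d_{BM}(L,B_2^n)\le\sqrt{R(L)}$ for every tame body $L$.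
\end{lemma}

\begin{proof}
Put $\mu=1/R$. Since $\mu(L)=1/R(L)\ge\mu$, Lemma~\ref{lem:sets} gives $\mu\in M(L)$. As $h_1=1$, the profile $r_L$ is nonincreasing, while $r_L\sqrt{h_\mu}$ is nondecreasing. Comparing the latter at $0$ and $1$ gives $r_L(1)\ge\sqrt\mu$. Comparing it at $x$ and $x'$ gives $\log r_L(x)-\log r_L(x')\le\frac12(\log h_\mu(x')-\log h_\mu(x))$, and $(\log h_\mu)'=(1-\mu)/h_\mu\le(1-\mu)/\mu=R-1$. For the last claim, a normalized image $\hat L$ of $L$ satisfies $R(L)^{-1/2}B_2^n\subset\hat L\subset B_2^n$.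
\end{proof}

\section{Tame solutions of $I^2L=cL$}\label{sec:rigid}

Lemma~\ref{lem:mono} applied twice gives $\lambda(I^2L)\le\lambda(L)$. We show that the inequality is strict unless $L$ is an ellipsoid. After normalization the profile $r$ is nonincreasing, and strictness requires that the profile of $I^2L$ decrease at a definite rate on all of $[0,1]$, although $r$ may drop only on a short interval. One application of $I$ cannot achieve this, since near the pole $r_{IL}$ sees only the values of $r$ near $0$, where $r$ may be constant. Two applications do. Near the equator $r_{IL}$ sees almost all of $[0,1]$, so it detects the drop; and $r_{I^2L}(x)$, for every $x$, gives a fixed positive weight to the values of $r_{IL}$ near the equator.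

\begin{lemma}\label{lem:gain}
Let $n\ge3$ and let $L\in\mathcal R$ have a Lipschitz, nonincreasing, nonconstant profile $r$. Then $\Lambda(I^2L)$ contains a number $\lambda'<1$.
\end{lemma}

\begin{proof}
Let $\varphi_0=r^{n-1}$. It is Lipschitz, hence the integral of its derivative, and $\gamma=-\varphi_0'$ is bounded and nonnegative almost everywhere. By continuity $\varphi_0$ is not constant on $(0,1)$, so there are $0<z_1<z_0<1$ with $\delta:=\varphi_0(z_1)-\varphi_0(z_0)>0$. Write $r_1=r_{IL}$, $r_2=r_{I^2L}$, $\varphi_1=r_1^{n-1}$, and $x_0=\frac{1-z_0}2$.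

\emph{Step 1: $\varphi_1$ increases at a definite rate on $[0,x_0]$.} For $y\in(0,1]$ and $x_1<x_2$ we have $\varphi_0((1-x_2)y)-\varphi_0((1-x_1)y)=\int_{x_1}^{x_2}y\,\gamma((1-x)y)\,dx$. By \eqref{eq:I} and Fubini's theorem, $r_1(x_2)-r_1(x_1)=\kappa\int_{x_1}^{x_2}A(x)\,dx$, where for $\xi=1-x>0$
\[
A(x)=\int_0^1y\,\gamma(\xi y)\,w(y)\,dy=\xi^{-2}\int_0^\xi z\,\gamma(z)\,w(z/\xi)\,dz\ge0 .
\]
So $r_1$ and $\varphi_1$ are nondecreasing on $[0,1]$. Let $x\in[0,x_0]$, so that $\frac{1+z_0}2\le\xi\le1$. For $z\in[z_1,z_0]$ the point $z/\xi$ lies in the compact interval $[z_1,\frac{2z_0}{1+z_0}]\subset(0,1)$, on which $w\ge w_0$ for some $w_0>0$. Hence $A(x)\ge z_1w_0\int_{z_1}^{z_0}\gamma=z_1w_0\delta$. By the mean value theorem for $\tau\mapsto\tau^{n-1}$,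
\[
\varphi_1(x_2)-\varphi_1(x_1)\ge c_1(x_2-x_1)\quad(0\le x_1<x_2\le x_0),\qquad c_1=(n-1)\,r_1(0)^{n-2}\kappa z_1w_0\delta .
\]

\emph{Step 2: $r_2$ decreases at a definite rate on $[0,1]$.} Let $0\le x_1<x_2\le1$. In
\[
r_2(x_1)-r_2(x_2)=\kappa\int_0^1\bigl[\varphi_1((1-x_1)y)-\varphi_1((1-x_2)y)\bigr]\,d\beta(y)
\]
the integrand is nonnegative. For $y\le x_0$ both arguments lie in $[0,x_0]$ and differ by $(x_2-x_1)y$. Therefore $r_2(x_1)-r_2(x_2)\ge c_2(x_2-x_1)$ with $c_2=\kappa c_1\int_0^{x_0}y\,d\beta>0$.

\emph{Step 3: room for a smaller $\lambda$.} From $-\log\tau\ge1-\tau$ and $r_2(x_1)\le r_2(0)$,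
\[
\log r_2(x_1)-\log r_2(x_2)\ge\frac{r_2(x_1)-r_2(x_2)}{r_2(x_1)}\ge\frac{c_2}{r_2(0)}\,(x_2-x_1).
\]
For $\lambda'\in(0,1)$ we have $\frac12(\log h_{\lambda'})'\le\frac{1-\lambda'}{2\lambda'}$. If $\lambda'<1$ is so close to $1$ that $\frac{1-\lambda'}{2\lambda'}\le c_2/r_2(0)$, then $\log(r_2\sqrt{h_{\lambda'}})$ is nonincreasing, that is, $\lambda'\in\Lambda(I^2L)$.
\end{proof}

\begin{proposition}\label{prop:rigid}
Let $n\ge3$, let $L\in\mathcal R$ be tame, and suppose that $I^2L=cL$ for some $c>0$. Then $L$ is an ellipsoid.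
\end{proposition}

\begin{proof}
Since $I^2(D_aL)=a^{n-2}D_aI^2L$ and $I^2(c'L)=(c')^{(n-1)^2}I^2L$, the normalized image $\hat L$ of $L$ satisfies $I^2\hat L=\hat c\hat L$ for some $\hat c>0$. By Lemma~\ref{lem:compact} its profile is nonincreasing and Lipschitz; this is where tameness is used. If the profile were not constant, Lemma~\ref{lem:gain} would give a number $\lambda'<1$ in $\Lambda(I^2\hat L)=\Lambda(\hat L)$, contrary to $\lambda(\hat L)=1$. So $\hat L$ is a ball and $L$ is an ellipsoid.
\end{proof}

\section{The volume ratio and convergence for tame bodies}\label{sec:conv}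

Along a tame orbit $R$ is bounded, so the normalized iterates have uniform limit points. We want to show that a limit point $L_\infty$ satisfies the hypothesis of Proposition~\ref{prop:rigid}. The usual argument is that a monotone quantity converges along the orbit and therefore takes the same value at $L_\infty$ and at $IL_\infty$. This needs continuity, and $R$ is not continuous under uniform convergence of profiles. For example, $r_k(x)=\exp\bigl(\frac{\sin kx}{4k}\bigr)$ tends to $1$ uniformly and has $v=-\frac12\cos kx$, so $p,q\in[\frac12,\frac32]$ and the bodies are tame. For $k\ge7$, the ratio $p/q=1-v/q$ is at least $\frac32$ at $x=2\pi/k$ (where $q\le1$) and at most $\frac23$ at $x=\pi/k$ (where $q\le\frac32$), so $R\ge\frac94$ by Lemma~\ref{lem:crit}. We therefore use a second monotone quantity, which is continuous.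

For a star body $L$ let
\[
\Phi(L)=\frac{\operatorname{vol}_n(IL)}{\operatorname{vol}_n(L)^{n-1}} .
\]
The exponent makes $\Phi$ invariant: by \eqref{eq:cov}, $\operatorname{vol}_n(I(TL))=|\det T|^{n-1}\operatorname{vol}_n(IL)$, so $\Phi(TL)=\Phi(L)$ for $T\in GL(n)$. Let $\sigma$ be the surface measure on $S^{n-1}$, so that $n\operatorname{vol}_n(L)=\int\rho_L^n\,d\sigma$. If $\rho_{L_k}\to\rho_L$ uniformly, with $L$ a star body, then $\rho_{IL_k}\to\rho_{IL}$ uniformly by \eqref{eq:polar}; hence $\Phi(L_k)\to\Phi(L)$ and $\Phi(IL_k)\to\Phi(IL)$.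

\begin{lemma}\label{lem:phi}
For every star body $L$ we have $\Phi(IL)\ge\Phi(L)$, with equality only if $I^2L=cL$ for some $c>0$.
\end{lemma}

\begin{proof}
We first recall that the spherical Radon transform $f\mapsto\int f\,d\sigma_u$ is self-adjoint. The group $O(n)$ acts transitively on the set of pairs $(u,v)$ of orthogonal unit vectors, so a finite invariant measure on this set is determined by its total mass. The measure $d\sigma_u(v)\,d\sigma(u)$ and its image under $(u,v)\mapsto(v,u)$ are invariant and have the same mass, so they coincide. With \eqref{eq:polar} this gives, for star bodies $K$ and $L$,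
\[
\int\rho_K^{n-1}\rho_{IL}\,d\sigma=\frac1{n-1}\iint\rho_K(u)^{n-1}\rho_L(v)^{n-1}\,d\sigma_u(v)\,d\sigma(u)=\int\rho_{IK}\,\rho_L^{n-1}\,d\sigma .
\]
Take $K=IL$ and apply H\"older's inequality with exponents $n$ and $\frac n{n-1}$:
\[
n\operatorname{vol}_n(IL)=\int\rho_{I^2L}\,\rho_L^{n-1}\,d\sigma\le\Bigl(\int\rho_{I^2L}^n\,d\sigma\Bigr)^{1/n}\Bigl(\int\rho_L^n\,d\sigma\Bigr)^{(n-1)/n}.
\]
Thus $\operatorname{vol}_n(IL)^n\le\operatorname{vol}_n(I^2L)\operatorname{vol}_n(L)^{n-1}$, and division by $\operatorname{vol}_n(IL)^{n-1}\operatorname{vol}_n(L)^{n-1}$ gives $\Phi(L)\le\Phi(IL)$. Equality in H\"older's inequality forces the continuous functions $\rho_{I^2L}^n$ and $\rho_L^n$ to be proportional.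
\end{proof}

\begin{theorem}\label{thm:tame}
Let $n\ge3$ and let $K\subset\mathbb R^n$ be a star body of revolution such that $I^{m_0}K$ belongs to $\mathcal R$ and is tame for some $m_0\ge0$. Then $d_{BM}(I^mK,B_2^n)\to1$ as $m\to\infty$.
\end{theorem}

\begin{proof}
Let $L_m=I^mK$ for $m\ge m_0$. By Lemma~\ref{lem:mono} all $L_m$ are tame and $R(L_m)\le R:=R(L_{m_0})$. Let $\hat L_m$ be the normalized image of $L_m$. It suffices to show that every subsequence has a further subsequence along which $d_{BM}(L_m,B_2^n)\to1$.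

Fix a subsequence. By Lemma~\ref{lem:compact} the profiles $r_{\hat L_m}$ take values in $[R^{-1/2},1]$ and are equicontinuous. By the Arzel\`a--Ascoli theorem they converge uniformly, along a further subsequence $m_j$, to a positive continuous function, the profile of a body $L_\infty\in\mathcal R$. The properties $1\in\Lambda$ and $1/R\in M$ pass to the limit, so $L_\infty$ is tame.

The sequence $\Phi(L_m)$ is nondecreasing by Lemma~\ref{lem:phi}, and $\Phi(L_{m_j})=\Phi(\hat L_{m_j})\to\Phi(L_\infty)$. Hence the whole sequence $\Phi(L_m)$ tends to $\Phi(L_\infty)$. On the other hand, $I\hat L_m$ is a linear image of $L_{m+1}$, so $\Phi(L_{m_j+1})=\Phi(I\hat L_{m_j})\to\Phi(IL_\infty)$. Thus $\Phi(IL_\infty)=\Phi(L_\infty)$. By Lemma~\ref{lem:phi}, $I^2L_\infty=cL_\infty$, and by Proposition~\ref{prop:rigid}, $L_\infty$ is an ellipsoid.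

Given $\eta\in(0,1)$, uniform convergence to a positive limit gives $(1-\eta)L_\infty\subset\hat L_{m_j}\subset(1+\eta)L_\infty$ for large $j$. As $L_\infty$ is a linear image of $B_2^n$, we get $d_{BM}(L_{m_j},B_2^n)=d_{BM}(\hat L_{m_j},B_2^n)\le\frac{1+\eta}{1-\eta}$.
\end{proof}

\begin{remark}
One can replace $\Phi$ by bookkeeping. In Lemma~\ref{lem:gain} the number $\lambda'$ depends only on $n,z_1,z_0$, a lower bound for $\delta$, and upper and lower bounds for $r$, since these bound $r_1(0)$ below and $r_2(0)$ above through \eqref{eq:I}. If the limit profile were nonconstant, one $\lambda'<1$ would serve for all $\hat L_{m_j}$ with $j$ large. As $\mu(I^2\hat L_m)\ge\mu(\hat L_m)=1/R(L_m)$ by Lemma~\ref{lem:mono}, we would have $R(L_{m+2})\le\lambda'R(L_m)$ for infinitely many $m$, which is impossible for a nonincreasing sequence bounded below by $1$.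
\end{remark}

\section{For $n\ge4$ the second iterate is tame}\label{sec:two}

It remains to enter the tame class from an arbitrary continuous profile. By Lemma~\ref{lem:crit} we need differentiability and two-sided positive bounds for $p$ and $q$. They come at different times: one application of $I$ controls $q$, and the next converts control of $q$ into control of $p$.

For $K\in\mathcal R$ put $f=r_K^{n-1}$, and regard the distance from the axis on the boundary of $IK$ as a function of $\xi=1-x$, namely $Y_1(\xi)=\sqrt\xi\,r_{IK}(1-\xi)$. The substitution $z=\xi y$ in \eqref{eq:I} gives, for all $n\ge3$,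
\begin{equation}\label{eq:Y}
Y_1(\xi)=\kappa c_n\sqrt\xi\int_0^1f(\xi y)\,y^{-1/2}(1-y)^\alpha\,dy=\kappa c_n\int_0^\xi f(z)\,z^{-1/2}\Bigl(1-\frac z\xi\Bigr)^{\alpha}dz .
\end{equation}
If $\alpha\ge0$, both the interval of integration and the integrand grow with $\xi$, so $Y_1$ is increasing for every $K$. Where $Y_1$ is differentiable, the relation $t'=-r^2q$ with $t=Y_1^2=\xi r^2$ reads
\begin{equation}\label{eq:qY}
q_{IK}(1-\xi)=2\xi\,Y_1'(\xi)/Y_1(\xi).
\end{equation}

\begin{example}[$n=4$]\label{ex:four}
Here $\alpha=0$ and $c_4=\frac12$, so $Y_1(\xi)=\frac\kappa2\int_0^\xi f(z)z^{-1/2}dz$ is $C^1$ on $(0,1]$ by the fundamental theorem of calculus, with $Y_1'(\xi)=\frac\kappa2f(\xi)\xi^{-1/2}$. By \eqref{eq:qY},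
\[
q_{IK}(1-\xi)=\frac{f(\xi)}{\int_0^1f(\xi y)\,d\beta(y)},
\]
a value of $f$ divided by a mean of $f$. It lies between $\min f/\max f$ and $\max f/\min f$.

There is no such bound for $p_{IK}$. Take $f(z)=1+\sqrt z$. Then $r_{IK}(x)=\kappa(1+\frac12\sqrt\xi)$, $v_{IK}=\frac1{\sqrt\xi\,(2+\sqrt\xi)}$ and $q_{IK}=\frac{2+2\sqrt\xi}{2+\sqrt\xi}\in[1,\frac43]$, whereas $p_{IK}=1-xv_{IK}\to-\infty$ as $x\to1$. So $M(IK)=\emptyset$ by Lemma~\ref{lem:crit}: the corner of $K$ along the equator produces a conical dent of $IK$ at the poles, and $IK$ is not tame.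
\end{example}

\begin{lemma}\label{lem:q}
Let $n\ge4$, $K\in\mathcal R$, $f=r_K^{n-1}$ and $\theta=\max f/\min f$. Then $r_{IK}\in C^1([0,1))$, $\max r_{IK}/\min r_{IK}\le\theta$, and $\theta^{-1}\le q_{IK}\le\theta$ on $[0,1)$.
\end{lemma}

\begin{proof}
The bound on $\max r_{IK}/\min r_{IK}$ holds because $r_{IK}/\kappa$ is a mean of values of $f$. Since $r_{IK}(x)=\xi^{-1/2}Y_1(\xi)$, differentiability follows once $Y_1\in C^1((0,1])$. The case $n=4$ is Example~\ref{ex:four}, so let $\alpha>0$. For $0<z<\xi$,
\[
\Bigl(1-\frac z\xi\Bigr)^\alpha=\int_z^\xi\alpha\,\frac z{\eta^2}\Bigl(1-\frac z\eta\Bigr)^{\alpha-1}d\eta .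
\]
Insert this in \eqref{eq:Y} and exchange the integrals by Tonelli's theorem: $Y_1(\xi)=\kappa c_n\int_0^\xi G(\eta)\,d\eta$, where
\[
G(\eta)=\frac\alpha{\eta^2}\int_0^\eta f(z)\,z^{1/2}\Bigl(1-\frac z\eta\Bigr)^{\alpha-1}dz=\alpha\,\eta^{-1/2}\int_0^1f(\eta y)\,y^{1/2}(1-y)^{\alpha-1}dy .
\]
The weight $y^{1/2}(1-y)^{\alpha-1}$ is integrable because $\alpha>0$, so $G$ is continuous on $(0,1]$ by dominated convergence, and $Y_1'=\kappa c_nG$. By \eqref{eq:qY} and the first form of \eqref{eq:Y},
\[
q_{IK}(1-\xi)=\frac{2\alpha\int_0^1f(\xi y)\,y^{1/2}(1-y)^{\alpha-1}dy}{\int_0^1f(\xi y)\,y^{-1/2}(1-y)^\alpha\,dy}=:\frac{N_\xi(f)}{Z_\xi(f)} .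
\]
Both $N_\xi$ and $Z_\xi$ are positive linear functionals of $f$. For $f\equiv1$ the body $IK$ is a ball and $q_{IK}=1$, so $N_\xi(1)=Z_\xi(1)$. Hence $N_\xi(f)/Z_\xi(f)$ lies between $\min f/\max f$ and $\max f/\min f$.
\end{proof}

The passage from $q$ to $p$ is suggested by Lemma~\ref{lem:mono}. As $\lambda\to\infty$, the function $r_L\sqrt{h_\lambda/\lambda}$ tends to $Y=r_L\sqrt{1-x}$, and $r_{IL}\sqrt{h_{1/\lambda}}$ tends to the height $r_{IL}\sqrt x$. So the formal case $\lambda=\infty$ of that lemma says that $q_L\ge0$ should imply $p_{IL}\ge0$. The next lemma makes this quantitative: $p_{IL}$ is a weighted integral of $q_L$ with a positive weight.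

\begin{lemma}\label{lem:p}
Let $n\ge3$ and let $L\in\mathcal R$ with $r_L\in C^1([0,1))$. Put $\varphi=r_L^{n-1}$. For $x\in(0,1)$ let $\xi=1-x$, and let $E_x$ be the expectation in $y$ with respect to the probability measure proportional to $\varphi(\xi y)\,d\beta(y)$. Then $r_{IL}\in C^1(0,1)$ and
\[
p_{IL}(x)=(n-1)\,E_x\bigl[y\,q_L(\xi y)\bigr].
\]
\end{lemma}

\begin{proof}
Write $v=v_L$ and $z=\xi y$, so that $\varphi'=-\frac{n-1}2v\varphi$. For $x\ge x'>0$ the argument $z$ stays in $[0,1-x']$, where $\varphi'$ is continuous and bounded. We may therefore differentiate \eqref{eq:I} under the integral: $r_{IL}'(x)=-\kappa\int y\,\varphi'(\xi y)\,d\beta=\kappa\frac{n-1}2\int y\,v(z)\varphi(z)\,d\beta$, and this is continuous in $x$. Dividing by $r_{IL}(x)=\kappa\int\varphi(z)\,d\beta$ gives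
\[
p_{IL}(x)=1-x\,v_{IL}(x)=1+(n-1)\,x\,E_x[y\,v(z)].
\]
To absorb the constant $1$, integrate $\frac d{dy}\varphi(\xi y)=-\frac{n-1}2\xi\,v(z)\varphi(z)$ against $c_ny^{1/2}(1-y)^{\alpha+1}=y(1-y)w(y)$ by parts. The boundary terms vanish since $\alpha+1>0$, and \eqref{eq:ibp} with $k=0$ gives
\[
\tfrac{n-1}2\,\xi\int_0^1y(1-y)\,v(z)\varphi(z)\,d\beta(y)=\int_0^1\Bigl[\tfrac12-\tfrac{n-1}2\,y\Bigr]\varphi(z)\,d\beta(y).
\]
That is, $1=(n-1)E_x[y]+(n-1)\,\xi\,E_x[y(1-y)v(z)]$. Substituting, and using $\xi(1-y)+x=1-z$,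
\[
p_{IL}(x)=(n-1)E_x\bigl[y+y\,(\xi(1-y)+x)\,v(z)\bigr]=(n-1)E_x\bigl[y\,(1+(1-z)v(z))\bigr].\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:two}
Let $n\ge4$, $K\in\mathcal R$ and $\Theta=(\max\rho_K/\min\rho_K)^{n-1}$. Then $I^2K$ is tame, and $R(I^2K)\le\Theta^{2(2n-1)}$.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:q} for $K$ gives $r_{IK}\in C^1([0,1))$, $\Theta^{-1}\le q_{IK}\le\Theta$, and $\max\varphi/\min\varphi\le\Theta^{n-1}$ for $\varphi=r_{IK}^{n-1}$. Lemma~\ref{lem:q} for $IK$ then gives $r_{I^2K}\in C^1([0,1))$ and $\Theta^{-(n-1)}\le q_{I^2K}\le\Theta^{n-1}$. Apply Lemma~\ref{lem:p} to $L=IK$. Since $(n-1)\int y\,d\beta=1$,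
\[
(n-1)E_x[y]=\frac{\int\varphi(\xi y)\,(n-1)y\,d\beta}{\int\varphi(\xi y)\,d\beta}\in\bigl[\Theta^{-(n-1)},\Theta^{n-1}\bigr],
\]
and together with the bounds on $q_{IK}$ this yields $\Theta^{-n}\le p_{I^2K}\le\Theta^n$ on $(0,1)$. Hence $\Theta^{-(2n-1)}\le p_{I^2K}/q_{I^2K}\le\Theta^{2n-1}$ on $(0,1)$, and Lemma~\ref{lem:crit} applies.
\end{proof}

Continuity and positivity of $\rho_K$ are used here only to have $\Theta<\infty$ and $f$ continuous; no bound on $\Theta$ is needed.

\begin{proof}[Proof of Theorem~\ref{thm:main}]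
Let $\tilde K\in\mathcal R$ be the symmetrization from Section~\ref{sec:setup}, so that $I^mK=I^m\tilde K$ for $m\ge1$. By Proposition~\ref{prop:two}, $I^2\tilde K$ is tame, and Theorem~\ref{thm:tame} gives the convergence.
\end{proof}

\section{Consequences, and the case $n=3$}\label{sec:compl}

Since $I^m(TK)$ is a linear image of $I^mK$, Theorem~\ref{thm:main} holds as well for all linear images of star bodies of revolution, in particular for any axis through the origin. The proof also bounds the whole orbit in terms of the initial body.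

\begin{corollary}\label{cor:bound}
Let $n\ge4$ and $K\in\mathcal R$. Then $R(I^mK)$ is nonincreasing in $m\ge2$, and for all $m\ge2$
\[
d_{BM}(I^mK,B_2^n)\le\sqrt{R(I^mK)}\le(\max\rho_K/\min\rho_K)^{(n-1)(2n-1)} .
\]
\end{corollary}

\begin{proof}
Combine Proposition~\ref{prop:two}, Lemma~\ref{lem:mono} and the last claim of Lemma~\ref{lem:compact}.
\end{proof}

\begin{corollary}[periodic points]\label{cor:periodic}
Let $n\ge4$ and let $K\subset\mathbb R^n$ be a star body of revolution. If $I^jK=TK$ for some $j\ge1$ and $T\in GL(n)$, then $K$ is an ellipsoid centered at the origin. Conversely, every origin-centered ellipsoid of revolution has this property.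
\end{corollary}

\begin{proof}
By induction on $k$, the body $I^{jk}K$ is a linear image of $K$: if $I^{jk}K=SK$, then $I^{j(k+1)}K=I^j(SK)$ is a linear image of $I^jK=TK$. So $d_{BM}(K,B_2^n)=d_{BM}(I^{jk}K,B_2^n)$ for all $k$, and Theorem~\ref{thm:main} gives $d_{BM}(K,B_2^n)=1$. Choose $T_i\in GL(n)$ with $B_2^n\subset T_iK\subset(1+\frac1i)B_2^n$. The maps $T_i$ are bounded because $K$ contains a ball about the origin, and the maps $T_i^{-1}$ are bounded because $T_i^{-1}B_2^n\subset K$. Along a subsequence $T_i\to T_\infty\in GL(n)$ and $T_i^{-1}\to T_\infty^{-1}$. In the limit $T_\infty K\subset B_2^n$, and $T_\infty^{-1}B_2^n\subset K$ since $K$ is closed. Thus $K=T_\infty^{-1}B_2^n$. Conversely, if $K=SB_2^n$, then $IK=\kappa|\det S|\,S^{-t}S^{-1}K$ by \eqref{eq:cov}.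
\end{proof}

In dimension three, Theorem~\ref{thm:tame} gives convergence, without any closeness to the ball, as soon as some iterate is tame. For example, let $K\in\mathcal R$ with $r_K\in C^1([0,1])$ and $|2(\log r_K)'|<1$. Then $|v_K|<1$ on $[0,1]$, so $p_K$ and $q_K$ are positive and continuous on $[0,1]$, and $K$ itself is tame by Lemma~\ref{lem:crit}.

The only step that does not extend to $n=3$ is Lemma~\ref{lem:q}, and it is false there. For $\alpha=-\frac12$ the factor $(1-z/\xi)^{-1/2}$ in \eqref{eq:Y} decreases in $\xi$. Take $r_K^2=f=\eta+\psi$, where $\eta>0$ is a constant and $\psi\ge0$ is continuous, not identically zero, and supported in $[\frac14,\frac12]$. For $\xi\in[\frac34,1]$ we have $Y_1(\xi)=\kappa\eta\sqrt\xi+\Psi(\xi)$, where $\Psi(\xi)=\kappa c_3\int\psi(z)z^{-1/2}(1-z/\xi)^{-1/2}dz$ is smooth, strictly decreasing and independent of $\eta$. For small $\eta$ we get $Y_1(\frac34)>Y_1(1)$, so $q_{IK}$ takes negative values by \eqref{eq:qY}. We do not settle whether $d_{BM}(I^mK,B_2^3)\to1$ for all star bodies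 of revolution $K\subset\mathbb R^3$. Theorem~\ref{thm:answer} does not depend on this, since it uses Theorem~\ref{thm:fnrz} in the single dimension $n=3$.

\begin{thebibliography}{9}

\bibitem{AK}
M. Angeles Alfonseca and Jaegil Kim,
\emph{On the local convexity of intersection bodies of revolution},
arXiv:1304.3359 (2013).

\bibitem{FNRZ}
Fish, Nazarov, Ryabogin and Zvavitch,
\emph{The unit ball is an attractor of the intersection body operator},
Adv. Math. 226 (2011).

\end{thebibliography}
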